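\title{Union-closed families with bounded degrees: a counterexample to the $f$-conjecture}

\begin{abstract}
Let $f(n,a)$ be the largest size of a union-closed family of subsets of an $n$-element set in which every element lies in at most $a$ members. The $f$-conjecture asserts that $f(n,a)=f(n+1,a)$ whenever $n\ge\lceil\log_2a\rceil+1$. We show that it fails at the smallest admissible $n$ for infinitely many $a$, for example $f(64,a)>f(63,a)$ for $a=2^{61}+140$, and that along an infinite sequence of $a$ the two sides differ by at least $a^{1/4-o(1)}$. The lower bounds come from an explicit construction. The upper bounds come from a sharp inequality for union-closed families on $k+1$ points with slightly more than $2^k$ members, proved by a Fourier-analytic stability argument followed by an exact count.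
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A family $\mathcal F$ of distinct subsets of $[n]=\{1,\dots,n\}$ is \emph{union-closed} if $A\cup B\in\mathcal F$ whenever $A,B\in\mathcal F$. The empty set may be a member. For an element $i$ let $m_i(\mathcal F)$ be the number of members of $\mathcal F$ that contain $i$; we call it the \emph{degree} of $i$, and we call $\max_i m_i(\mathcal F)$ the degree of $\mathcal F$. For positive integers $n$ and $a$ let $f(n,a)$ be the largest size of a union-closed family on $[n]$ of degree at most $a$. For example $f(1,1)=2$, attained by $\{\emptyset,\{1\}\}$. Frankl's conjecture, that every union-closed family with a nonempty member has an element lying in at least half of the members, says exactly that $f(n,a)\le 2a$ for all $n$ and $a$.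

Fix $a$ and let $n$ grow. A family on $[n]$ is also a family on $[n+1]$, so $f(n,a)$ is nondecreasing in $n$. It is also bounded. To see this, let $T$ be a minimal set meeting every nonempty member of $\mathcal F$. By minimality each $t\in T$ has a member $A_t$ with $A_t\cap T=\{t\}$. Unions of the sets $A_t$ realize every nonempty subset of $T$ as a trace on $T$, so each $t\in T$ has degree at least $2^{|T|-1}$. Hence $|T|\le 1+\log_2a$ and $|\mathcal F|\le 1+a(1+\log_2a)$. Thus $f(n,a)$ is eventually constant in $n$, and one may ask where it stops growing.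

Let $k=\lceil\log_2a\rceil$. If $a=2^k$, the power set of $[k+1]$ has degree $a$ and $2a$ members, the most that Frankl's conjecture allows for any $n$. If $2^{k-1}<a<2^k$, then $f(n,a)=2^n$ for $n\le k$, and the family $2^{[k]}\cup\{[k+1]\}$, of degree $2^{k-1}+1$, shows that $f(k+1,a)>f(k,a)$. So $n=k+1$ is the first ground set on which the degree bound excludes the power set, and the first value at which growth could stop. One may guess that further elements bring nothing: an element in no member, or an element in exactly the same members as another one, can be deleted without changing the size or the degree. This guess is the conjecture posed in \cite{PRT}.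

\begin{quote}
\textbf{The $f$-conjecture.} Fix a positive integer $a$. Then $f(n,a)=f(n+1,a)$ for every positive integer $n\ge\lceil\log_2a\rceil+1$.
\end{quote}

The conjecture is false. It fails at the smallest admissible value $n=\lceil\log_2a\rceil+1$ for infinitely many $a$.

\begin{theorem}\label{thm:one}
Let $\beta\ge20$ be an integer, $k=3\beta+2$ and $a=2^{k-1}+7\beta$. Then $\lceil\log_2a\rceil+1=k+1$ and
\[
f(k+2,a)\ \ge\ 2^k+7\beta+4\ >\ f(k+1,a).
\]
\end{theorem}

For $\beta=20$ this gives $a=2^{61}+140$ and $f(64,a)\ge2^{62}+144>f(63,a)$.

\begin{theorem}\label{thm:two}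
Let $b\ge26$ be an integer, $k=4b+2$ and $a=2^{k-1}+2^{b+2}-2^{b-1}$. Then $\lceil\log_2a\rceil+1=k+1$ and
\[
f(k+2,a)-f(k+1,a)\ \ge\ \Big\lfloor\frac{2^b}{2b^2}\Big\rfloor .
\]
\end{theorem}

In Theorem~\ref{thm:two} we have $a<2^{4b+2}$ and $b<\log_2a$, so the conjectured equality fails by at least $a^{1/4-o(1)}$ along this sequence. We make no claim about the statement obtained by replacing $\lceil\log_2a\rceil+1$ with a larger threshold such as $\lceil\log_2a\rceil+C$; our argument does not cover it.

The counterexamples use elements that are almost, but not exactly, copies of each other. Section~\ref{sec:model} computes in a model situation why two pairs of such elements do better than one pair, and states the upper bound, Proposition~\ref{prop:main}. Section~\ref{sec:constr} gives the construction and shows that this bound is sharp, and Section~\ref{sec:deduce} deduces the theorems. Sections~\ref{sec:fourier} and~\ref{sec:exact} prove Proposition~\ref{prop:main}.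

\section{Extra sets over a Boolean skeleton}\label{sec:model}

Let $a$ be slightly larger than $2^{k-1}$. A natural way to build a large family of degree at most $a$ is to start from a \emph{skeleton}, the family of all $2^k$ unions of $k$ disjoint nonempty sets, which has degree $2^{k-1}$, and to add $d$ \emph{extra} sets. If every element covered by the skeleton is missed by at least $s$ extra sets, these elements have degree at most $2^{k-1}+d-s$. For given $a$ the difference $d-s=a-2^{k-1}$ is fixed, so a larger family needs a larger $s$, and the question becomes: how many extra sets does it take to miss every element $s$ times?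

\subsection{A spare point}\label{sub:spare}
Let $\mathcal F$ be a union-closed family on $[k+1]$ that contains $2^{[k]}$ and $d$ further sets, and suppose that its degree is at most $2^{k-1}+d-s$ with $s\ge1$. Every extra set contains $k+1$, and its union with any subset of $[k]$ is again an extra set. So the complements $[k+1]\setminus A$ of the extra sets $A$ form a family $\mathcal D$ of subsets of $[k]$ that is \emph{down-closed}: it contains every subset of each of its members. An element $i\in[k]$ has degree $2^{k-1}+d-m_i(\mathcal D)$, so $m_i(\mathcal D)\ge s$ for all $i\in[k]$. To bound $d=|\mathcal D|$ from below, let each nonempty member of $\mathcal D$ distribute a unit mass equally among its elements. For a nonempty down-closed family $\mathcal D$ on a finite set $X$ this gives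
\begin{equation}\label{eq:shares}
|\mathcal D|=1+\sum_{i\in X}\omega_i(\mathcal D),\qquad \omega_i(\mathcal D)=\sum_{i\in S\in\mathcal D}\frac1{|S|},
\end{equation}
where the term $1$ counts $\emptyset$. The share $\omega_i(\mathcal D)$ depends only on the \emph{link} $\{S\setminus\{i\}: i\in S\in\mathcal D\}$, which is down-closed and has $m_i(\mathcal D)$ members; a member $\tau$ of the link contributes $1/(|\tau|+1)$. This leads to the following definition.

\begin{definition}\label{def:w}
A \emph{complex} is a nonempty finite down-closed family of finite sets. Its members, including $\emptyset$, are its \emph{faces}, and its \emph{vertices} are the elements $v$ such that $\{v\}$ is a face. The \emph{weight} of a complex $\Delta$ is $\sum_{\tau\in\Delta}\frac1{|\tau|+1}$. For $s\ge1$ let $w(s)$ be the smallest weight of a complex with exactly $s$ faces, and let $w(0)=0$.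
\end{definition}

Thus $w(s)$ is the least share that an element in exactly $s$ members of $\mathcal D$ can receive.

\begin{lemma}\label{lem:w}
The function $w$ has the following properties.
\begin{enumerate}
\item[(a)] $w(s)\ge1$ for $s\ge1$, and $w(1)=1$, $w(2)=\frac32$, $w(3)=2$, $w(4)=\frac73$.
\item[(b)] $w(s_1+s_2)\le w(s_1)+w(s_2)$ for $s_1,s_2\ge0$.
\item[(c)] $w(s+h)\le w(s)+\frac h2$ for $s\ge1$ and $h\ge0$.
\item[(d)] $w(2^{b-1})=\frac{2^b-1}{b}$ for $b\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The face $\emptyset$ has weight $1$. A complex with a two-element face has at least four faces, so a complex with $s\le3$ faces consists of $\emptyset$ and $s-1$ vertices and has weight $1+\frac{s-1}2$. A complex with four faces is either $\emptyset$ and three vertices, of weight $\frac52$, or the power set of a pair, of weight $1+\frac12+\frac12+\frac13=\frac73$.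

(b) If some $s_i$ is $0$ there is nothing to prove. Otherwise take optimal complexes on disjoint vertex sets. They share only the face $\emptyset$, so their union has $s_1+s_2-1$ faces and weight $w(s_1)+w(s_2)-1$. Adding a new vertex gives $s_1+s_2$ faces and weight $w(s_1)+w(s_2)-\frac12$.

(c) Add $h$ new vertices to an optimal complex with $s$ faces.

(d) The power set of a $(b-1)$-element set has weight
\[
\sum_{j}\binom{b-1}{j}\frac1{j+1}=\int_0^1(1+x)^{b-1}\,dx=\frac{2^b-1}b .
\]
For the lower bound write $\frac1{|\tau|+1}=\int_0^1x^{|\tau|}\,dx$ and compare the integrands. Fix $0<x<1$ and put $\alpha=\log_2(1+x)\in(0,1)$. We claim that every complex $\Delta$ satisfies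
\begin{equation}\label{eq:cube}
\sum_{\tau\in\Delta}x^{|\tau|}\ge|\Delta|^\alpha .
\end{equation}
For $|\Delta|=2^{b-1}$ the right side is $(1+x)^{b-1}$, and integration over $x$ gives (d). We prove \eqref{eq:cube} by induction on the number of vertices. Without vertices, $\Delta=\{\emptyset\}$ and both sides are $1$. Otherwise choose a vertex $v$, let $\Delta_0$ be the complex of faces avoiding $v$, and let $\Delta_1\subseteq\Delta_0$ be the link of $v$. Both have fewer vertices than $\Delta$, and their sizes satisfy $s_0\ge s_1\ge1$ and $s_0+s_1=|\Delta|$. By induction the left side of \eqref{eq:cube} is at least $s_0^\alpha+xs_1^\alpha=s_0^\alpha+(2s_1)^\alpha-s_1^\alpha$. The function $t\mapsto t^\alpha$ is concave, so $t\mapsto(t+s_1)^\alpha-t^\alpha$ is decreasing, and $s_1\le s_0$ gives $(2s_1)^\alpha-s_1^\alpha\ge(s_0+s_1)^\alpha-s_0^\alpha$. This is \eqref{eq:cube}.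
\end{proof}

An element may lie in more than $s$ members, and below they will be spread over two families. The next lemma covers both effects.

\begin{lemma}\label{lem:share}
Let $\mathcal D,\mathcal D'$ be down-closed families on a finite set $X$, either of which may be empty. Let $i\in X$ and let $s,e\ge0$ be integers with $m_i(\mathcal D)+m_i(\mathcal D')\ge s+e$. Then $\omega_i(\mathcal D)+\omega_i(\mathcal D')\ge w(s)$. If all members of $\mathcal D$ and $\mathcal D'$ have at most $L$ elements, then $\omega_i(\mathcal D)+\omega_i(\mathcal D')\ge w(s)+e/L$.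
\end{lemma}

\begin{proof}
The sum $\omega_i(\mathcal D)+\omega_i(\mathcal D')$ is the total weight of the links of $i$ in $\mathcal D$ and $\mathcal D'$. Remove inclusion-maximal members from the links, one at a time, until $s_1$ and $s_2$ members remain with $s_1+s_2=s$. What remains of each link is a complex or empty, so the remaining weight is at least $w(s_1)+w(s_2)\ge w(s)$ by Lemma~\ref{lem:w}(b). At least $e$ members were removed, and a removed member $S\setminus\{i\}$ has weight $1/|S|\ge1/L$ under the size assumption.
\end{proof}

For the spare point, \eqref{eq:shares} and Lemma~\ref{lem:share} give $d\ge1+k\,w(s)$.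

\subsection{Pairs of clones}\label{sub:clones}
The point $k+1$ can be used in a second way: glue it to $k$. Let the skeleton consist of all $A\subseteq[k+1]$ with $k\in A\Leftrightarrow k+1\in A$. We call $k$ and $k+1$ \emph{clones}, and the elements of $X=[k-1]$ \emph{ordinary}. Let $\mathcal F$ be union-closed, contain this skeleton and $d$ extra sets, and have degree at most $2^{k-1}+d-s$ with $s\ge1$. An extra set contains exactly one clone, and its union with a subset of $X$ is an extra set with the same clone. So the sets $X\setminus A$, for extra sets $A$ containing $k$ and for extra sets $A$ containing $k+1$, form two down-closed families $\mathcal D$ and $\mathcal D'$ with $d=|\mathcal D|+|\mathcal D'|$. Each clone is missed by at least $s$ extra sets, so both families are nonempty, and each $i\in X$ satisfies $m_i(\mathcal D)+m_i(\mathcal D')\ge s$. Hence $d\ge2+(k-1)w(s)$.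

Gluing has removed one element that demands a share $w(s)$, at the price of one more empty face. The clones demand no share of their own, because every extra set misses one of them. With $k+2$ points one can glue two pairs. Then $k-2$ ordinary elements remain, there are four complexes, one for each clone, and Section~\ref{sec:constr} reaches $d=4+(k-2)w(s)$ for suitable $k$ and $s$.
\[
\begin{array}{l|c|c|c|l}
\text{skeleton}&\text{points}&\text{ordinary}&\text{complexes}&\text{extra sets}\\\hline
\text{spare point}&k+1&k&1&d\ge1+k\,w(s)\\
\text{one pair}&k+1&k-1&2&d\ge2+(k-1)w(s)\\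
\text{two pairs}&k+2&k-2&4&d=4+(k-2)w(s)\ \text{attained}
\end{array}
\]
The second pair saves $w(s)-2$. By Lemma~\ref{lem:w}(a) this is not positive for $s\le3$, and it equals $\frac13$ for $s=4$.

\begin{example}\label{ex:fourteen}
Let $s=4$. By Lemma~\ref{lem:w}(a) the cheapest link is the power set of a pair, so the cheapest arrangement groups the ordinary elements into triples and uses all seven nonempty subsets of each triple: each element lies in four of them, and the cost is $\frac73$ per element. Take $k=14$ and $16$ points: clones $p,p',q,q'$ and four triples, one for each clone. For each clone $e$ and each subset $S$ of its triple, add to the skeleton the complement of $\{e\}\cup S$. This adds $d=4\cdot8=32$ sets; an ordinary element is missed by $4$ of them and a clone by $8$. The family has $2^{14}+32$ members and degree $2^{13}+28$, and Lemma~\ref{lem:constr} shows that it is union-closed. On $15$ points, a union-closed family with these two parameters that contains one of the two skeletons above would need $32\ge1+14\cdot\frac73=33\frac23$ or $32\ge2+13\cdot\frac73=32\frac13$, and both are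 false.
\end{example}

A family on $k+1$ points need not contain a skeleton, so the example proves nothing about $f(15,2^{13}+28)$. The main technical result says that when $d$ is small compared with $2^{k/2}$, no family beats the bound for one pair.

\begin{proposition}\label{prop:main}
Let $N,d,s\ge1$ be integers, $k=N-1$, $M=4N^3d$ and $L=\lfloor1+\log_2M\rfloor$, and assume
\begin{equation}\label{eq:H}
N\ge2L+4 .\tag{H}
\end{equation}
Let $\mathcal F\subseteq2^{[N]}$ be union-closed with $|\mathcal F|=2^k+d$ and $m_i(\mathcal F)\le2^{k-1}+d-s$ for all $i\in[N]$. Then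
\[
d\ \ge\ 2+(k-1)\,w(s).
\]
\end{proposition}

In the proof, $M$ bounds the number of sets in which $\mathcal F$ differs from a skeleton, and $L$ bounds the sizes of the sets that describe this difference. Without union-closedness the bound fails at once: $2^{[k]}\cup\{\{k+1\}\}$ has $d=s=1$.

\section{The construction}\label{sec:constr}

We treat one pair and two pairs of clones together.

\begin{lemma}\label{lem:constr}
Let $r\in\{1,2\}$, $b\ge1$ and $\beta\ge2r$ be integers, and put $k=b\beta+r$ and $d=2r+(2^b-1)\beta$. There is a union-closed family on $k+r$ points with $2^k+d$ members and degree $2^{k-1}+d-2^{b-1}$. In particular, for $\beta\ge4$,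
\begin{equation}\label{eq:lower}
f\big(k+2,\;2^{k-1}+d-2^{b-1}\big)\ge2^k+d,\qquad k=b\beta+2,\quad d=4+(2^b-1)\beta .
\end{equation}
\end{lemma}

\begin{proof}
Let $\Omega$ consist of $2r$ clones, grouped into $r$ pairs, and $b\beta$ ordinary elements, partitioned into $\beta$ blocks of size $b$; so $|\Omega|=k+r$. Assign each block to one clone so that every clone receives at least one block, which is possible as $\beta\ge2r$. The family $\mathcal F$ consists of
\begin{itemize}
\item the \emph{base sets}: all $A\subseteq\Omega$ that contain both or neither clone of each pair;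
\item the \emph{extra sets} $Z_{e,S}=\Omega\setminus(\{e\}\cup S)$, where $e$ is a clone and $S$ is a possibly empty subset of one block assigned to $e$.
\end{itemize}
There are $2^{b\beta+r}=2^k$ base sets. The set $Z_{e,S}$ misses $e$ and no other clone, so it is not a base set and it determines $e$ and $S$. The choice $S=\emptyset$ gives $2r$ extra sets and each block gives $2^b-1$ more, so there are $d$ extra sets.

A union of base sets is a base set. For the same clone, $Z_{e,S}\cup Z_{e,S'}=Z_{e,S\cap S'}$. For clones $e\ne e'$ the sets $\{e\}\cup S$ and $\{e'\}\cup S'$ are disjoint, since no block is assigned to both, so $Z_{e,S}\cup Z_{e',S'}=\Omega$ is a base set. For a base set $A$ with $e\notin A$ we have $Z_{e,S}\cup A=Z_{e,S\setminus A}$. For a base set $A$ with $e\in A$, the union $Z_{e,S}\cup A=\Omega\setminus(S\setminus A)$ contains all clones and is a base set. So $\mathcal F$ is union-closed.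

Every element lies in $2^{k-1}$ base sets, since toggling it, together with its partner if it is a clone, pairs the base sets containing it with those missing it. An ordinary element $x$ is missed by the sets $Z_{e,S}$ with $x\in S$, where $S$ lies in the block of $x$; there are $2^{b-1}$ of them. A clone $e$ is missed by all $Z_{e,S}$, and there are at least $2^b$ of them because $e$ has a block. So the degree is $2^{k-1}+d-2^{b-1}$.
\end{proof}

A clone without a block would be missed by $Z_{e,\emptyset}$ only; this is why $\beta\ge2r$ is required. By Lemma~\ref{lem:w}(d), $d=2r+(k-r)\,w(2^{b-1})$. For $r=2$ this is the last line of the table in Section~\ref{sec:model}, and for $r=1$ it gives the following.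

\begin{remark}[Proposition~\ref{prop:main} is sharp]\label{rem:sharp}
For $r=1$ the family of Lemma~\ref{lem:constr} lives on $N=k+1=b\beta+2$ points and has $s=2^{b-1}$ and $d=2+(k-1)w(s)$, which is equality in Proposition~\ref{prop:main}. For fixed $b$ we have $d\le2^bN$, so $L=O(\log N)$ and \eqref{eq:H} holds for large $\beta$.
\end{remark}

\begin{remark}
The families in \eqref{eq:lower} do not contradict Frankl's conjecture: with $a=2^{k-1}+d-2^{b-1}$ they have $2^k+d<2^k+2d-2^b=2a$ members, because $d\ge4\cdot2^b$.
\end{remark}

\section{Proofs of the theorems}\label{sec:deduce}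

Proposition~\ref{prop:main} concerns families of an exact size. This costs nothing.

\begin{lemma}\label{lem:trim}
If $f(n,a)\ge x\ge1$, there is a union-closed family on $[n]$ of degree at most $a$ with exactly $x$ members.
\end{lemma}

\begin{proof}
Remove inclusion-minimal members one at a time. A minimal member $A$ is not the union of two other members, since these would be proper subsets of $A$. So the family stays union-closed, and no degree increases.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:one}]
Put $d=7\beta+4$, so that $a=2^{k-1}+d-4$. Since $0<7\beta<2^{k-1}$, we have $2^{k-1}<a<2^k$ and $\lceil\log_2a\rceil=k$. By \eqref{eq:lower} with $b=3$, $f(k+2,a)\ge2^k+d$.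

Suppose that $f(k+1,a)\ge2^k+d$. By Lemma~\ref{lem:trim} there is a union-closed family on $N=k+1=3\beta+3\ge63$ points with exactly $2^k+d$ members and degree at most $2^{k-1}+d-4$. We check \eqref{eq:H}. From $d<7N/3$ we get $M<\frac{28}3N^4<2^{3.25}N^4$, so
\[
2L+4\le6+2\log_2M<12.5+8\log_2N .
\]
The function $N-8\log_2N$ is increasing for $N\ge12$ and exceeds $63-48=15$ at $N=63$, so $2L+4<N$. Proposition~\ref{prop:main} with $s=4$ and Lemma~\ref{lem:w}(a) give
\[
7\beta+4=d\ge2+\tfrac73(3\beta+1)=7\beta+\tfrac{13}3 ,
\]
which is false. Hence $f(k+1,a)<2^k+7\beta+4\le f(k+2,a)$.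
\end{proof}

The condition $\beta\ge20$ serves only to verify \eqref{eq:H}. For a larger gap we want the saving $w(s)-2$ to be large relative to $a$, so we take large blocks and the smallest possible number $\beta=4$ of them. The saving is then about $2^b/b$. Lowering $d$ by one at fixed $a$ lowers $s$ by one, and by Lemma~\ref{lem:w}(c) this lowers the bound of Proposition~\ref{prop:main} by at most $(k-1)/2\approx2b$. So the contradiction survives for about $2^b/(2b^2)$ steps.

\begin{proof}[Proof of Theorem~\ref{thm:two}]
Put $d=2^{b+2}$ and $s=2^{b-1}$, so that $a=2^{k-1}+d-s$. Since $0<d-s<2^{4b+1}$, we have $2^{k-1}<a<2^k$ and $\lceil\log_2a\rceil=k$. By \eqref{eq:lower} with $\beta=4$, $f(k+2,a)\ge2^k+d$.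

Let $g=\lfloor2^b/(2b^2)\rfloor$; then $1\le g\le s$. Suppose that $f(k+1,a)\ge2^k+d-g+1$, and put $d'=d-(g-1)\ge1$ and $s'=s-(g-1)\ge1$. By Lemma~\ref{lem:trim} there is a union-closed family on $N=4b+3$ points with exactly $2^k+d'$ members and degree at most $a=2^{k-1}+d'-s'$. Here $M\le4N^32^{b+2}$, so
\[
2L+4\le6+2\log_2M\le2b+14+6\log_2(4b+3),
\]
and \eqref{eq:H} follows from $11+6\log_2(4b+3)\le2b$. At $b=26$ this holds because $107<2^{6.75}$ gives $11+6\log_2107<51.5$, and $2b-6\log_2(4b+3)$ is increasing for $b\ge26$, its derivative being $2-24/((4b+3)\ln2)>0$.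

By Lemma~\ref{lem:w}(c) and (d), $w(s')\ge\frac{2^b-1}b-\frac{g-1}2$. Proposition~\ref{prop:main} with $k-1=4b+1$ gives
\begin{align*}
4\cdot2^b-(g-1)&\ge2+(4b+1)\Big(\frac{2^b-1}b-\frac{g-1}2\Big)\\
&=4\cdot2^b-2+\frac{2^b-1}b-\frac{(4b+1)(g-1)}2 ,
\end{align*}
that is, $\frac{(4b-1)(g-1)}2\ge\frac{2^b-1}b-2$. But the definition of $g$ gives
\[
\frac{(4b-1)(g-1)}2\le2b(g-1)\le\frac{2^b}b-2b<\frac{2^b-1}b-2 ,
\]
a contradiction. So $f(k+1,a)\le2^k+d-g\le f(k+2,a)-g$.
\end{proof}

\section{The family is close to a skeleton}\label{sec:fourier}

In this section and the next, $\mathcal F$ satisfies the hypotheses of Proposition~\ref{prop:main}. The first half of the proof shows that $\mathcal F$ is close to one of the two skeletons of Section~\ref{sec:model}.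

\begin{proposition}\label{prop:stab}
One of the following holds.
\begin{enumerate}
\item[(A)] For some $j$, the symmetric difference of $\mathcal F$ and $\{A\subseteq[N]:j\notin A\}$ has at most $M$ members.
\item[(B)] For some $i\ne j$, the symmetric difference of $\mathcal F$ and $\{A\subseteq[N]:i\in A\Leftrightarrow j\in A\}$ has at most $M$ members.
\end{enumerate}
\end{proposition}

\subsection{Parameters}
Put
\[
\eta=\frac d{2^{N-1}},\qquad\delta=2N\eta=\frac{4Nd}{2^N},\qquad\varepsilon=2^{-14}.
\]
Then $\eta\le\delta$, $\delta2^N\le M$ and $N^2\delta\,2^N=M$. The definition of $L$ gives $2^{L-1}\le M<2^L$. Hypothesis \eqref{eq:H} makes $\delta$ very small. From $M\ge4$ we get $L\ge3$ and $N\ge10$; then $M\ge4000$, $L\ge12$ and $N\ge28$; then $M\ge4\cdot28^3>2^{16}$. Since $2^N\ge2^{2L+4}>16M^2$ and $N^2>2^9$,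
\begin{equation}\label{eq:small}
N^2\delta=\frac M{2^N}<\frac1{16M}<2^{-20},\qquad\delta<2^{-29},\qquad\sqrt{2\delta}<\varepsilon .
\end{equation}

\subsection{Fourier analysis on the cube}
Expectations and probabilities refer to a uniformly random $A\subseteq[N]$. For real functions on $2^{[N]}$ let $\langle\varphi,\psi\rangle=\mathbb E[\varphi\psi]$ and $\|\varphi\|^2=\langle\varphi,\varphi\rangle$. Let $x_i(A)=1$ if $i\in A$ and $x_i(A)=-1$ otherwise, and let $\chi_S=\prod_{i\in S}x_i$ for $S\subseteq[N]$. The $\chi_S$ form an orthonormal basis. So every $\varphi$ has a unique expansion $\varphi=\sum_S\hat\varphi(S)\chi_S$ with $\hat\varphi(S)=\langle\varphi,\chi_S\rangle$, and Parseval's identity $\|\varphi\|^2=\sum_S\hat\varphi(S)^2$ holds. If $\varphi$ and $\psi$ take the values $\pm1$ only, then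
\begin{equation}\label{eq:corr}
\langle\varphi,\psi\rangle=1-2\Pr[\varphi\ne\psi].
\end{equation}
The \emph{derivative} in direction $i$ is $\partial_i\varphi(A)=\frac12\big(\varphi(A\cup\{i\})-\varphi(A\setminus\{i\})\big)$. Since $\partial_i\chi_S=\chi_{S\setminus\{i\}}$ if $i\in S$ and $\partial_i\chi_S=0$ otherwise,
\begin{equation}\label{eq:deriv}
\partial_i\varphi=\sum_{S\ni i}\hat\varphi(S)\chi_{S\setminus\{i\}},\qquad\mathbb E[\partial_i\varphi]=\hat\varphi(\{i\}),\qquad\|\partial_i\varphi\|^2=\sum_{S\ni i}\hat\varphi(S)^2 .
\end{equation}

From now on $\varphi=1$ on $\mathcal F$ and $\varphi=-1$ on $\mathcal G=2^{[N]}\setminus\mathcal F$. The two skeletons correspond to $-x_j$ and $x_ix_j$, so we must show that $\varphi$ differs from one of these functions on at most $M$ sets. Let $W_t=\sum_{|S|=t}\hat\varphi(S)^2$ and $W_{\ge3}=\sum_{t\ge3}W_t$, so that $\sum_tW_t=1$. The size and the degrees of $\mathcal F$ determine the first two levels. We have $\hat\varphi(\emptyset)=2^{-N}(|\mathcal F|-|\mathcal G|)=\eta$. Writing $\varphi=2\cdot\mathbf 1_{\mathcal F}-1$ and using $\mathbb E[x_i]=0$,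
\[
\hat\varphi(\{i\})=2^{1-N}\big(2m_i(\mathcal F)-|\mathcal F|\big)\le2^{1-N}(d-2s)<\eta .
\]
So $c_i=-\hat\varphi(\{i\})$ lies in $[-\eta,1]$. This is the only use of the degree bound in this section.

\subsection{Union-closedness bounds the Fourier levels}
By \eqref{eq:deriv}, $\sum_ttW_t=\sum_i\|\partial_i\varphi\|^2$ counts the edges of the cube between $\mathcal F$ and $\mathcal G$. Union-closedness limits the number of such edges whose upper end is in $\mathcal G$, and the numbers $c_i$ then control the others.

\begin{lemma}\label{lem:levels}
We have $\displaystyle\sum_{i:\,c_i\ge0}c_i(1-c_i)+W_{\ge3}\le\delta$.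
\end{lemma}

\begin{proof}
An edge in direction $i$ is a pair $\{A\setminus\{i\},A\}$ with $i\in A$; there are $2^{N-1}$ of them. Let $u_i$ count those with $A\in\mathcal F$, $A\setminus\{i\}\in\mathcal G$, and let $v_i$ count those with $A\in\mathcal G$, $A\setminus\{i\}\in\mathcal F$. The function $\partial_i\varphi$ is $1$ on both ends of an edge of the first kind, $-1$ on both ends of an edge of the second kind, and $0$ elsewhere. By \eqref{eq:deriv}, $-c_i=2^{1-N}(u_i-v_i)$ and
\[
\|\partial_i\varphi\|^2=2^{1-N}(u_i+v_i)=-c_i+2^{2-N}v_i .
\]
Each $A\in\mathcal G$ has at most one $i\in A$ with $A\setminus\{i\}\in\mathcal F$: two such elements $i\ne i'$ would give $A=(A\setminus\{i\})\cup(A\setminus\{i'\})\in\mathcal F$. Hence $\sum_iv_i\le|\mathcal G|=2^{N-1}-d$, and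
\[
\sum_ttW_t\le2-2\eta-\sum_ic_i .
\]
On the other hand, $W_0=\eta^2$, $W_1=\sum_ic_i^2$ and $W_2=1-W_0-W_1-W_{\ge3}$ give
\[
\sum_ttW_t\ge W_1+2W_2+3W_{\ge3}=2-2\eta^2-\sum_ic_i^2+W_{\ge3}.
\]
Together, $\sum_ic_i(1-c_i)+W_{\ge3}\le2\eta^2-2\eta\le0$. A term with $c_i<0$ satisfies $-c_i(1-c_i)\le\eta(1+\eta)\le2\eta$, and moving these at most $N$ terms to the right proves the lemma.
\end{proof}

Both skeletons make the left side vanish: $-x_j$ has $c_j=1$ and $x_ix_j$ has all its weight on level $2$. If $2\delta<c_i<1-2\delta$, then $c_i(1-c_i)>2\delta(1-2\delta)>\delta$, against Lemma~\ref{lem:levels}. So each $c_i$ is at most $2\delta$ or at least $1-2\delta$.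

If some $c_j\ge1-2\delta$, then $\langle\varphi,-x_j\rangle=c_j$ and \eqref{eq:corr} give $\Pr[\varphi\ne-x_j]\le\delta$. So $\varphi\ne-x_j$ on at most $\delta2^N\le M$ sets, which is (A).

For the rest of the section assume that $c_i\le2\delta$ for all $i$. Lemma~\ref{lem:levels} gives $\sum_{c_i\ge0}c_i\le\delta/(1-2\delta)\le2\delta$, so $W_1\le4\delta^2+N\eta^2\le5\delta^2$. With $W_0\le\delta^2$ and $W_{\ge3}\le\delta$ we get
\begin{equation}\label{eq:level2}
\sum_{|S|\ne2}\hat\varphi(S)^2\le6\delta^2+\delta\le2\delta .
\end{equation}

\subsection{Rounding the second level}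
Almost all the weight of $\varphi$ is on level $2$, but it could be spread over many pairs. To exclude this we use that each derivative of $\varphi$ is integer-valued and almost linear, which forces its coefficients to be almost half-integers.

\begin{lemma}\label{lem:round}
For every pair $S$, the coefficient $\hat\varphi(S)$ is within $\sqrt{2\delta}$ of an element $r_S$ of $\{0,\pm\frac12,\pm1\}$.
\end{lemma}

\begin{proof}
Let $S=\{i,l\}$. Write $\partial_i\varphi=\lambda+h$ with $\lambda=\sum_{l'\ne i}\hat\varphi(\{i,l'\})x_{l'}$. By \eqref{eq:deriv} and \eqref{eq:level2}, $\|h\|^2\le2\delta$. For $A\subseteq[N]$ let $A'=A\,\triangle\,\{l\}$. Then $\lambda(A)-\lambda(A')=2\hat\varphi(S)x_l(A)$, while $\partial_i\varphi(A)-\partial_i\varphi(A')$ is an integer. So the distance $\theta$ from $2\hat\varphi(S)$ to $\mathbb Z$ satisfies $\theta\le|h(A)|+|h(A')|$ and $\theta^2\le2h(A)^2+2h(A')^2$. Both $A$ and $A'$ are uniform, so averaging gives $\theta^2\le4\|h\|^2\le8\delta$. Thus $\hat\varphi(S)$ is within $\sqrt{2\delta}$ of a half-integer, which lies in $[-1,1]$ because $|\hat\varphi(S)|\le1$ and $\sqrt{2\delta}<\frac12$.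
\end{proof}

By \eqref{eq:small} the value $r_S$ is unique and $|\hat\varphi(S)-r_S|<\varepsilon$. Let $H$ be the set of pairs with $r_S\ne0$. The other pairs contribute at most $\binom N2\cdot2\delta\le N^2\delta$ to $W_2$, and $W_2\ge1-2\delta$ by \eqref{eq:level2}. Therefore
\begin{equation}\label{eq:Hweight}
1-2^{-19}<1-2N^2\delta\le\sum_{S\in H}\hat\varphi(S)^2\le1 .
\end{equation}
If some $r_S$ is $\pm1$, then $H=\{S\}$, since a second pair would make the sum at least $(1-\varepsilon)^2+(\frac12-\varepsilon)^2\ge\frac54-3\varepsilon>1$. Otherwise $r_S=\pm\frac12$ on $H$, and $|H|=4$, since $3(\frac12+\varepsilon)^2<\frac45$ and $5(\frac12-\varepsilon)^2\ge\frac54-5\varepsilon>1$. Put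
\[
\psi=\sum_{S\in H}r_S\chi_S,\qquad V=\bigcup_{S\in H}S .
\]
Then $2\le|V|\le8$, and $\psi(A)$ depends only on $A\cap V$.

\begin{lemma}\label{lem:psi}
The function $\psi$ takes the values $\pm1$ only, and $\Pr[\varphi\ne\psi]\le\varepsilon$. If $|H|=1$, then $\Pr[\varphi\ne\psi]\le N^2\delta$.
\end{lemma}

\begin{proof}
Let $H=\{S\}$. Then $\psi=\pm\chi_S$ with the sign of $\hat\varphi(S)$, so $\langle\varphi,\psi\rangle=|\hat\varphi(S)|\ge\hat\varphi(S)^2\ge1-2N^2\delta$ by \eqref{eq:Hweight}. Now \eqref{eq:corr} and \eqref{eq:small} give $\Pr[\varphi\ne\psi]\le N^2\delta<\varepsilon$.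

Let $|H|=4$. Then $\|\psi\|=1$ and $\langle\varphi,\psi\rangle\ge4\cdot\frac12(\frac12-\varepsilon)=1-2\varepsilon$, so $\|\varphi-\psi\|^2=2-2\langle\varphi,\psi\rangle\le4\varepsilon=2^{-12}$. As a sum of four terms $\pm\frac12$, the function $\psi$ takes values in $\{0,\pm1,\pm2\}$. If $\psi(B)\in\{0,\pm2\}$ for some $B\subseteq V$, then $|\varphi-\psi|\ge1$ whenever $A\cap V=B$, an event of probability at least $2^{-8}$, and $\|\varphi-\psi\|^2\ge2^{-8}$, a contradiction. So $\psi=\pm1$ everywhere, and $4\Pr[\varphi\ne\psi]=\|\varphi-\psi\|^2\le4\varepsilon$.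
\end{proof}

\subsection{Identifying the approximant}
Fourier information alone does not finish the proof. The function $-x_ix_j$ lies on level $2$, and so does $\frac12x_2(x_1+x_3)+\frac12x_4(x_3-x_1)$, which is $\pm1$-valued because exactly one of the brackets vanishes. We use union-closedness a second time: $\psi$ depends on at most eight coordinates and is very close to $\varphi$, so it inherits the property.

\begin{lemma}\label{lem:ident}
We have $\psi=x_ix_j$ for some $i\ne j$.
\end{lemma}

\begin{proof}
Let $\mathcal B=\{B\subseteq V:\psi(B)=1\}$. For $B\subseteq V$, Lemma~\ref{lem:psi} shows that the proportion of sets $Y\subseteq[N]\setminus V$ with $\varphi(B\cup Y)\ne\psi(B)$ is at most $2^{|V|}\varepsilon\le2^{-6}<\frac14$. Let $B,C\in\mathcal B$. For more than half of the $Y$, both $B\cup Y$ and $C\cup Y$ lie in $\mathcal F$, and then $\varphi(B\cup C\cup Y)=1$. Since $\varphi(B\cup C\cup Y)=\psi(B\cup C)$ for more than three quarters of the $Y$, we get $\psi(B\cup C)=1$. So $\mathcal B$ is union-closed. Complementation in $V$ changes the sign of every $x_l$ with $l\in V$ and fixes $\chi_S$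 for each pair $S\subseteq V$, so $\mathcal B$ is closed under complementation. Finally $\mathbb E[\psi]=0$ gives $|\mathcal B|=2^{|V|-1}$.

A nonempty family of subsets of a finite set $V$ that is closed under union and complementation is a Boolean subalgebra of $2^V$: it consists of all unions of the parts of a partition of $V$, and has $2^t$ members if there are $t$ parts. Here $t=|V|-1$, so one part is a pair $\{i,j\}$ and the others are singletons. Thus $\mathcal B=\{B\subseteq V:i\in B\Leftrightarrow j\in B\}$, which means $\psi=x_ix_j$.
\end{proof}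

By uniqueness of the Fourier expansion, $H=\{\{i,j\}\}$. So the sharper bound of Lemma~\ref{lem:psi} applies, and $\varphi\ne x_ix_j$ on at most $N^2\delta\,2^N=M$ sets. This is (B), and Proposition~\ref{prop:stab} is proved.

\section{The exact count}\label{sec:exact}

The error $M=4N^3d$ in Proposition~\ref{prop:stab} is much larger than $d$, so the approximation does not give the bound by itself. The family $\mathcal F$ may have \emph{holes}, sets of the skeleton missing from $\mathcal F$, and two steps of Section~\ref{sec:model} are then in doubt: the complements of the extra sets need not be down-closed a priori, and $d$ is the number of extra sets minus the number of holes. The first lemma shows that holes are small and extra sets are large, which restores down-closure. The second shows that holes do not pay.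

\begin{lemma}\label{lem:sizes}
Let $X$ be a finite set with $|X|\ge2L+2$, let $\mathcal E\subseteq2^X$ be union-closed, and let $\mathcal R=2^X\setminus\mathcal E$ satisfy $|\mathcal R|\le M$.
\begin{enumerate}
\item[(i)] Every member of $\mathcal R$ has at most $L$ elements.
\item[(ii)] Let $\mathcal U\subseteq2^X$ satisfy $|\mathcal U|\le M$ and $U\cup E\in\mathcal U$ for all $U\in\mathcal U$, $E\in\mathcal E$. Then $\mathcal D=\{X\setminus U:U\in\mathcal U\}$ is down-closed, and its members have at most $L$ elements.
\end{enumerate}
\end{lemma}

\begin{proof}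
(i) Let $\emptyset\ne A\in\mathcal R$. The subsets of $A$ split into $2^{|A|-1}$ pairs $\{B,A\setminus B\}$. Each pair has union $A\notin\mathcal E$, so it contains a member of $\mathcal R$. Hence $2^{|A|-1}\le M$, and $|A|\le L$.

(ii) By (i), every subset of $X$ with more than $L$ elements is in $\mathcal E$. So if $U\in\mathcal U$, $U\subseteq E\subseteq X$ and $|E|>L$, then $E=U\cup E\in\mathcal U$. Suppose that some $U\in\mathcal U$ has $|U|\le|X|-L-1$. Choose $U'\supseteq U$ with $|U'|=\max(|U|,L+1)$; this is at most $|X|-L-1$ because $|X|\ge2L+2$. All supersets of $U'$ lie in $\mathcal U$, so $|\mathcal U|\ge2^{L+1}>M$, a contradiction. Hence every $U\in\mathcal U$ has $|U|\ge|X|-L>L$, and then all its supersets lie in $\mathcal U$. Passing to complements gives the claim.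
\end{proof}

A hole lowers $|\mathcal F|$ by one and lowers the degrees of its own elements only. Relative to $d$, each of the at least $|X|-L$ elements outside the hole must be missed by one more extra set, which raises its share by at least $1/L$. The total increase is at least $|X|/L-1\ge1$, which compensates for the hole.

\begin{lemma}\label{lem:holes}
Let $X$ be a finite set with $|X|\ge2L$. Let $\mathcal D,\mathcal D',\mathcal R,\mathcal R'$ be families of subsets of $X$ with at most $L$ elements each, any of which may be empty, and let $\mathcal D$ and $\mathcal D'$ be down-closed. Suppose that every $i\in X$ satisfies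
\begin{equation}\label{eq:demand}
m_i(\mathcal D)+m_i(\mathcal D')\ge s+\big(|\mathcal R|-m_i(\mathcal R)\big)+\big(|\mathcal R'|-m_i(\mathcal R')\big).
\end{equation}
If $t$ of the two families $\mathcal D,\mathcal D'$ are nonempty, then
\[
|\mathcal D|+|\mathcal D'|-|\mathcal R|-|\mathcal R'|\ge t+|X|\,w(s).
\]
\end{lemma}

\begin{proof}
Let $\rho=|\mathcal R|+|\mathcal R'|$ and $e_i=\rho-m_i(\mathcal R)-m_i(\mathcal R')\ge0$. The sum $\sum_i\big(m_i(\mathcal R)+m_i(\mathcal R')\big)$ is the total size of the members of $\mathcal R$ and $\mathcal R'$, at most $L\rho$, so $\sum_ie_i\ge(|X|-L)\rho\ge L\rho$. By \eqref{eq:shares} and Lemma~\ref{lem:share},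
\[
|\mathcal D|+|\mathcal D'|=t+\sum_{i\in X}\big(\omega_i(\mathcal D)+\omega_i(\mathcal D')\big)\ge t+|X|\,w(s)+\frac1L\sum_{i\in X}e_i\ge t+|X|\,w(s)+\rho .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
We treat the two cases of Proposition~\ref{prop:stab}.

\emph{Case (A).} Relabel so that $j=N$, and let $X=[k]$; by \eqref{eq:H}, $|X|\ge2L+3$. Let
\[
\mathcal E=\mathcal F\cap2^X,\qquad\mathcal R=2^X\setminus\mathcal E,\qquad\mathcal U=\{A\subseteq X:A\cup\{N\}\in\mathcal F\}.
\]
The holes are the members of $\mathcal R$ and the extra sets correspond to the members of $\mathcal U$, so $|\mathcal R|+|\mathcal U|\le M$ and $d=|\mathcal U|-|\mathcal R|$. Since $\mathcal F$ is union-closed, $\mathcal E$ is union-closed and $U\cup E\in\mathcal U$ for $U\in\mathcal U$, $E\in\mathcal E$. By Lemma~\ref{lem:sizes}, $\mathcal D=\{X\setminus U:U\in\mathcal U\}$ is down-closed, and the members of $\mathcal D$ and $\mathcal R$ have at most $L$ elements. For $i\in X$,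
\[
m_i(\mathcal F)=2^{k-1}-m_i(\mathcal R)+|\mathcal D|-m_i(\mathcal D)\le2^{k-1}+|\mathcal D|-|\mathcal R|-s ,
\]
that is, $m_i(\mathcal D)\ge s+|\mathcal R|-m_i(\mathcal R)$. In particular $\mathcal D\ne\emptyset$. Lemma~\ref{lem:holes} with $\mathcal D'=\mathcal R'=\emptyset$ gives $d\ge1+k\,w(s)$, and $w(s)\ge1$ gives $1+k\,w(s)\ge2+(k-1)w(s)$.

\emph{Case (B).} Relabel so that $\{i,j\}=\{N-1,N\}$, and let $X=[k-1]$; by \eqref{eq:H}, $|X|=N-2\ge2L+2$. For $T\subseteq\{N-1,N\}$ let $\mathcal F_T=\{A\subseteq X:A\cup T\in\mathcal F\}$, and put
\[
\mathcal R=2^X\setminus\mathcal F_\emptyset,\quad\mathcal R'=2^X\setminus\mathcal F_{\{N-1,N\}},\quad\mathcal U=\mathcal F_{\{N-1\}},\quad\mathcal U'=\mathcal F_{\{N\}} .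
\]
Then $|\mathcal R|+|\mathcal R'|+|\mathcal U|+|\mathcal U'|\le M$ and $d=|\mathcal U|+|\mathcal U'|-|\mathcal R|-|\mathcal R'|$. The families $\mathcal F_\emptyset$ and $\mathcal F_{\{N-1,N\}}$ are union-closed, so by Lemma~\ref{lem:sizes}(i) the members of $\mathcal R$ and $\mathcal R'$ have at most $L$ elements. Both $\mathcal U$ and $\mathcal U'$ are closed under union with members of $\mathcal F_\emptyset$, so by Lemma~\ref{lem:sizes}(ii) the families $\mathcal D$ and $\mathcal D'$ of complements in $X$ of their members are down-closed, with members of size at most $L$.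

The degree bounds for the clones read
\[
2^{k-1}-|\mathcal R'|+|\mathcal U|\le2^{k-1}+d-s,\qquad2^{k-1}-|\mathcal R'|+|\mathcal U'|\le2^{k-1}+d-s .
\]
Substituting the formula for $d$ gives $|\mathcal U'|\ge s+|\mathcal R|$ and $|\mathcal U|\ge s+|\mathcal R|$, so $\mathcal D$ and $\mathcal D'$ are nonempty. For $l\in X$,
\[
m_l(\mathcal F)=2\cdot2^{k-2}-m_l(\mathcal R)-m_l(\mathcal R')+|\mathcal D|-m_l(\mathcal D)+|\mathcal D'|-m_l(\mathcal D'),
\]
and this is at most $2^{k-1}+|\mathcal D|+|\mathcal D'|-|\mathcal R|-|\mathcal R'|-s$. Rearranging gives \eqref{eq:demand} for $l$. Lemma~\ref{lem:holes} with $t=2$ yields $d\ge2+(k-1)w(s)$.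
\end{proof}

\begin{thebibliography}{1}
\bibitem{PRT} Jonad Pulaj, Annie Raymond, Dirk Theis, \emph{New Conjectures for Union-Closed Families}, arXiv:1512.00083 (2015).
\end{thebibliography}
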